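# Three logarithms: the diameter of a unicellular map of large genus

## 1. An octagon glued into a torus

Take an octagon with one distinguished side and glue its eight sides in pairs so that the result is an oriented torus. The boundary becomes a graph with $4$ edges on the torus whose complement is one disk. Euler's formula $v-4+1=0$ gives $v=3$ vertices. Let us count these gluings and measure them.

Prune: as long as there is a vertex of degree $1$, delete it with its edge. What remains still cuts the torus into one disk. If it has $m$ edges it has $m-1$ vertices, so $\sum_v(\deg v-2)=2m-2(m-1)=2$. Hence, apart from vertices of degree $2$, there is either one vertex of degree $4$ or there are two vertices of degree $3$. Forgetting the degree-$2$ vertices leaves either the *bouquet* (a square with opposite sides glued: one vertex, two loops) or the *theta* (a hexagon with opposite sides glued: two vertices joined by three edges). Both patterns are invariant under rotation of the polygon, so each has exactly one rooted version.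

To count, mark two things. A rooted map with $4$ edges has $8$ possible roots; count pairs (root, marked corner of the pruned graph) in two ways. There are five kinds.

1. The pruned graph is the bouquet, with $4$ corners. The two other edges form trees planted in these corners: one tree with two edges ($4\cdot2$ ways), or two trees with one edge ($6$ ways). This gives $14\cdot 8/4=28$ rooted maps. The graph of non-loop edges is a path on three vertices, so the diameter is $2$.
2. The pruned graph is the bouquet with one loop subdivided. It has $2\cdot6/4=3$ rooted versions, and one pendant edge goes in one of its $6$ corners: $3\cdot6\cdot8/6=24$ maps, of diameter $2$.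
3. The pruned graph is the theta, and one pendant edge goes in one of its $6$ corners: $1\cdot6\cdot8/6=8$ maps, of diameter $2$.
4. There is no leaf, and the bouquet has two subdivision vertices. The loops have lengths $(1,3)$ or $(3,1)$, giving $2\cdot8/4=4$ maps of diameter $1$, or $(2,2)$, giving $8/4=2$ maps of diameter $2$.
5. There is no leaf, and one edge of the theta is subdivided: $3\cdot8/6=4$ maps of diameter $1$.

In total there are $28+24+8+6+4=70$ maps, of which $62$ have diameter $2$. In each of those $62$, two independent uniform vertices are at mean distance $\frac{4\cdot1+2\cdot2}{9}=\frac89$.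

Look at kind 1. The pruned graph is a single point, yet the diameter is $2$: all of it comes from dangling trees. In general, two vertices in different dangling trees are at distance (height)+(distance in the pruned graph)+(height). When the map is large, do the two heights matter, or is the diameter asymptotically the typical distance?

## 2. The scale $L$ and three distances

**Definition (unicellular map).** A *map* is a gluing of polygons forming a compact, connected, oriented surface. It is *unicellular* if there is one polygon (one face). Its *genus* $g$ is the genus of the surface and its *size* $n$ is its number of edges. It has $2n$ corners, one for each edge-side. Maps are *rooted*: one corner is distinguished. A rooted map has no nontrivial automorphism, which is why counting with several marked corners works.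

By Euler's formula a unicellular map of genus $g$ and size $n$ has $n+1-2g$ vertices. Let $\mathbf U_{n,g}$ be uniform among rooted unicellular maps of genus $g$ and size $n$, with the graph distance $d$, and put
$$L=L_n=\sqrt{\frac n{12g}} .$$

**Question.** Let $(n_g)$ be any sequence of positive integers with $g=o(n_g)$ as $g\to\infty$. Does $\operatorname{diam}(\mathbf U_{n_g,g})/(L_{n_g}\log g)\to1$ in probability? (The source of the question is Svante Janson and Baptiste Louf, "Unicellular maps vs hyperbolic surfaces in large genus: simple closed curves", arXiv:2111.11903 (2021).)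

The answer is no, for every such sequence. Below, whp means with probability tending to $1$ as $g\to\infty$.

**Theorem 2.1.** Let $g\to\infty$, $g=o(n)$, $n=n_g$, $L=\sqrt{n/(12g)}$, and let $V,V'$ be independent uniform vertices of $\mathbf U_{n,g}$. In probability,
$$\text{(a)}\ \frac{\operatorname{diam}(\mathbf U_{n,g})}{L\log g}\to3,\qquad\text{(b)}\ \frac{d(V,V')}{L\log g}\to1,\qquad\text{(c)}\ \frac{\max_yd(V,y)}{L\log g}\to2 .$$

**Proposition 2.2.** For every fixed $\varepsilon\in(0,1)$, whp $\operatorname{diam}(\mathbf U_{n,g})\ge2(1-\varepsilon)L\log g-2$.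

So $\log g$ is the typical rescaled distance, and the extra $2\log g$ in the diameter comes from two dangling trees of rescaled height about $\log g$. Proposition 2.2 already answers the question. Its proof (Sections 3–5) is elementary and self-contained. The theorem uses one published bijection, stated in Section 6.

**Conventions.** $N=n+1$; $12gL^2=n$; $L\to\infty$; $\sqrt{3gn}=6gL$ and $\sqrt{gn}=\sqrt{12}\,gL$. Letters $C,c>0$ are constants that may change from line to line; dependence on fixed parameters is allowed and sometimes shown by an index. Statements hold for $g$ large. $(x)_r=x(x-1)\cdots(x-r+1)$ and $\mathrm{Cat}(n)=\binom{2n}n/N$.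

## 3. Plane trees, planting, and simple random walk

Code a plane tree with $e$ edges by its contour ($+1$ for going up an edge, $-1$ for coming down) followed by one extra down-step: $2e+1$ steps $\pm1$ ending at the first visit to $-1$. Concatenating $K$ codes gives a walk stopped at the first visit to $-K$, and the cycle lemma counts these. The number of ordered $K$-tuples of rooted plane trees with $E$ edges in total is
$$F(K,E)=\frac K{2E+K}\binom{2E+K}E .\tag{1}$$
For instance $F(4,2)=\frac48\binom82=14$, as in kind 1 above.

**Planting.** A plane tree $S$ with $s\ge1$ edges has $2s$ corners. A larger plane tree containing $S$ is obtained by planting a plane tree in each corner. If $S$ is rooted and the root is kept, the root corner is cut in two, so $2s+1$ trees are planted. For example, a plane tree with a marked vertex at height $h$ is the same as $2h+1$ plane trees.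

**A telescoping sum.** Since $(n-s)\binom{2n}{n-s}=(n+s+1)\binom{2n}{n-s-1}$, the sequence $a_s=(n+s)\binom{2n}{n-s}$ satisfies $a_s-a_{s+1}=2s\binom{2n}{n-s}$. Therefore
$$\sum_{s\ge t}2s\binom{2n}{n-s}=(n+t)\binom{2n}{n-t},\qquad\sum_{s\ge1}2s\binom{2n}{n-s}=n\binom{2n}n .\tag{2}$$

**Textbook facts.** Let $X$ be simple random walk from $0$ and $\mathcal T$ its hitting time of $-1$. Then $P(X\text{ hits }\ell\text{ before }-1)=\frac1{\ell+1}$; $P(\mathcal T>k)\le Ck^{-1/2}$, hence $E\min(\mathcal T,b)\le C\sqrt b$; and $\sup_jP(X_k=j)\le Ck^{-1/2}$. For binomial variables, $P(\mathrm{Bin}(k,p)=j)\le C(kp(1-p))^{-1/2}$, and by Stirling $P(\mathrm{Bin}(k,p)=kp)\ge c(kp(1-p))^{-1/2}$ if $kp\ge1$ is an integer and $p\le\frac12$. Finally $E e^{-\lambda\mathrm{Bin}(k,\theta)}=(1-\theta(1-e^{-\lambda}))^k$ gives, for $\lambda>0$,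
$$P(\mathrm{Bin}(k,\theta)\le x)\le\exp\big(\lambda x-k\theta(1-e^{-\lambda})\big).\tag{3}$$

## 4. Core, scheme, forest, and the size of the core

**Definition (core, scheme).** Let $\mathbf U$ be unicellular of genus $g\ge1$. Removing leaves repeatedly gives its *core*, with $m$ edges. Smoothing the degree-$2$ vertices of the core gives its *scheme*, with $e$ edges and all degrees at least $3$.

In Section 1 the schemes are the bouquet ($e=2$) and the theta ($e=3$). In general the scheme has $v=e+1-2g$ vertices. From $v\ge1$ and $3v\le2e$ we get $2g\le e\le6g-3$. Let $s_e$ be the number of rooted schemes with $e$ edges (of genus $g$).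

**Step 1: count cores.** Let $c_{m,e}$ be the number of rooted cores with $m$ edges and $e$ scheme edges. Count pairs (rooted core, marked scheme corner). There are $2e\,c_{m,e}$ of them. Building them from the scheme rooted at the marked corner, one chooses the lengths of the $e$ edges, a composition of $m$, and then a root among $2m$ corners. So $2e\,c_{m,e}=s_e\binom{m-1}{e-1}2m$, that is, $c_{m,e}=s_e\binom me$.

**Step 2: count maps.** A map is its core with a plane tree planted in each of the $2m$ corners. Counting pairs (rooted map, marked core corner), the number $u_{m,e}$ of maps satisfies $2m\,u_{m,e}=c_{m,e}F(2m,n-m)\,2n$. Since $F(2m,n-m)=\frac mn\binom{2n}{n-m}$,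
$$u_{m,e}=s_e\binom me\binom{2n}{n-m}.\tag{4}$$
Check with $g=1,n=4$, $s_2=s_3=1$: for $e=2$ and $m=2,3,4$ we get $28,\ 3\cdot8=24,\ 6$; for $e=3$ and $m=3,4$ we get $8,\ 4$. These are the five kinds of Section 1.

**Step 3: independence.** Root the core $\mathcal C$ at a uniform core corner. By the bijection in Step 2, given $m$ the rooted core $\mathcal C$ and the forest $(\tau_1,\dots,\tau_{2m})$ are independent, and the forest is uniform among $2m$-tuples with $n-m$ edges in total. In particular the forest is exchangeable. Let $c_i$ be the core vertex at corner $i$, where $\tau_i$ is planted.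

**Lemma 4.1.** For every $\varepsilon\in(0,1)$, whp $\frac14\sqrt{gn}\le m\le(1+\varepsilon)\sqrt{3gn}$.

*Proof.* By (4), given $e$ the law of $m$ is $P_e(m)\propto\binom me\binom{2n}{n-m}$. For $e<e'$ the ratio $\binom m{e'}/\binom me$ is a constant times $(m-e)_{e'-e}$, nondecreasing in $m\ge e$. A nondecreasing likelihood ratio gives stochastic domination, so $P_{2g}\preceq P_e\preceq P_{6g-3}$. It suffices to treat the two extreme values of $e$, using
$$\frac{P_e(m+1)}{P_e(m)}=\frac{m+1}{m+1-e}\cdot\frac{n-m}{n+m+1}.$$

*Upper tail.* Let $e=6g-3$, $m\ge m_1:=(1+\frac\varepsilon3)\sqrt{3gn}$ and $x=\frac e{m+1}$. Then $x\le\frac{2\sqrt3}{1+\varepsilon/3}\sqrt{g/n}\to0$. The first factor is $\frac1{1-x}\le e^{x+x^2}$, since $x\le\frac12$. The second is at most $\frac{1-m/n}{1+m/n}\le e^{-2m/n}$, and $\frac{2m}n\ge2\sqrt3(1+\frac\varepsilon3)\sqrt{g/n}$. As $x^2=O(g/n)=o(\sqrt{g/n})$, the ratio is at most $e^{-c_\varepsilon\sqrt{g/n}}$. Hence, up to rounding, $P_e(m\ge m_1+t)\le e^{-c_\varepsilon\sqrt{g/n}\,t}$. With $t=\frac\varepsilon3\sqrt{3gn}$ the bound is $e^{-c'_\varepsilon g}\to0$, and $m_1+t<(1+\varepsilon)\sqrt{3gn}$.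

*Lower tail.* Let $e=2g$ and $e\le m<\frac12\sqrt{gn}$. From $\frac1{1-x}\ge e^x$ and $1+x\le e^x$, the ratio is at least $\exp\big(\frac{2g}{m+1}-\frac{2m+1}{n-m}\big)$. The first term is at least $(4-o(1))\sqrt{g/n}$ and the second at most $(1+o(1))\sqrt{g/n}$, so the ratio is at least $e^{2\sqrt{g/n}}$. Comparing $P_{2g}(m)$ for $m\le\frac14\sqrt{gn}$ with $P_{2g}(m+t)$, $t=\lfloor\frac14\sqrt{gn}\rfloor$, gives $P_{2g}(m\le\frac14\sqrt{gn})\le e^{-2\sqrt{g/n}\,t}=e^{-g/2+o(1)}$. $\square$

In terms of $L$, $\frac{\sqrt{12}}4gL\le m\le(1+\varepsilon)6gL$, so $n/m$ is of order $L$. From now on condition on $m$ in this range.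

## 5. Two tall trees

The aim is to show that many of the $2m$ trees have height about $L\log g$, by a second moment computation. Two of them prove Proposition 2.2.

Let $Z_i$ be the number of vertices at height $h$ in $\tau_i$, $Z=\sum_iZ_i$, and
$$R_h=\frac{\binom{2n}{n-m-h}}{\binom{2n}{n-m}}=\prod_{i<h}\frac{n-m-i}{n+m+i+1}\le e^{-2mh/n},$$
because each factor is at most $\frac{1-m/n}{1+m/n}$. Choosing a tree and a vertex at height $h$ in it turns $2m$ trees into $2m+2h$ trees with $n-m-h$ edges (planting). Using $F(2m+2h,n-m-h)=\frac{m+h}n\binom{2n}{n-m-h}$,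
$$EZ=\frac{2m\,F(2m+2h,n-m-h)}{F(2m,n-m)}=2(m+h)R_h .\tag{5}$$

**Lemma 5.1.** Let $\varepsilon\in(0,1)$, $h=\lfloor(1-\varepsilon)L\log g\rfloor$ and $\mathcal I=\{i:\tau_i\text{ has height}\ge h\}$. Then $|\mathcal I|\to\infty$ in probability.

*Proof.* **Step 1: $EZ$ is large.** Put $x=(m+h)/n\to0$. Each factor of $R_h$ is at least $\frac{1-x}{1+x}\ge e^{-2x(1+x)}$, so $R_h\ge e^{-2hx(1+x)}$. Here $2hx=\frac{2hm}n+\frac{2h^2}n$, with
$$\frac{2hm}n\le\frac{2(1-\varepsilon)L\log g\,(1+\varepsilon)6gL}{12gL^2}=(1-\varepsilon^2)\log g,\qquad\frac{h^2}n\le\frac{\log^2g}{12g}\to0 .$$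
Hence $R_h\ge g^{-1+\varepsilon^2/2}$ for $g$ large. As $m\ge cgL$, we get $EZ\ge cLg^{\varepsilon^2/2}$.

**Step 2: pairs in the same tree.** An ordered pair of distinct vertices at height $h$ in $\tau_i$ whose ancestral paths split at height $h-b$, $1\le b\le h$, spans with the root a subtree with $h+b$ edges, and there are $2$ plane shapes. Planting gives $2m+2(h+b)$ trees, so the expected number of such pairs is $4(m+h+b)R_{h+b}$. Since $m+h+b\le2(m+h)$ and $R_{h+b}\le R_he^{-2mb/n}$ (the factors of $R$ decrease),
$$E\sum_iZ_i^2\le EZ\Big(1+4\sum_{b\ge1}e^{-2mb/n}\Big)\le EZ\Big(1+\frac{2n}m\Big)\le CL\,EZ .$$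

**Step 3: pairs in different trees.** Planting twice gives $2m-2+2(2h+1)=2m+4h$ trees, so
$$E\sum_{i\ne j}Z_iZ_j=2m(2m-1)\frac{m+2h}mR_{2h}\le4(m+h)^2R_h^2=(EZ)^2,$$
because $m(m+2h)\le(m+h)^2$ and $R_{2h}\le R_h^2$.

**Step 4: conclusion.** So $\operatorname{Var}Z\le CL\,EZ$. Chebyshev gives $P(Z<\frac12EZ)\le\frac{CL}{EZ}\to0$. By Markov, $\sum Z_i^2\le g^{\varepsilon^2/4}L\,EZ$ whp. By Cauchy–Schwarz $Z^2\le|\mathcal I|\sum Z_i^2$, hence whp $|\mathcal I|\ge\frac{EZ}{4Lg^{\varepsilon^2/4}}\ge cg^{\varepsilon^2/4}$. $\square$

*Proof of Proposition 2.2.* Whp $|\mathcal I|\ge2$. A tree $\tau_i$ meets the rest of the map only at $c_i$, so vertices at height $h$ in different trees $\tau_i,\tau_j$ are at distance $2h+d(c_i,c_j)\ge2h\ge2(1-\varepsilon)L\log g-2$. $\square$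

We threw away $d(c_i,c_j)$. The next three sections show that it is at least $(1-o(1))L\log g$ for a typical pair, and that the tall trees are attached at typical places.

## 6. Unicellular maps as plane trees with merged vertices

**Theorem 6.1 (Chapuy–Féray–Fusy, *A simple model of trees for unicellular maps*, J. Combin. Theory Ser. A 120 (2013) 2064–2092).** There is a bijection between $2^{n+1}$ copies of the set of rooted unicellular maps of genus $g$ with $n$ edges and the set of pairs $(T,\sigma)$, where $T$ is a rooted plane tree with $n$ edges and $\sigma$ is a permutation of its $n+1$ vertices with all cycles of odd length, exactly $n+1-2g$ cycles, each cycle carrying a sign. The underlying graph of the map is the graph obtained from $T$ by merging the vertices of each cycle of $\sigma$ into one vertex.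

*Example ($g=1$, $n=3$).* Here $\sigma$ is a $3$-cycle with one fixed vertex, so for each $T$ and each fixed vertex there are $2$ permutations and $4$ sign choices. Of the five plane trees, three are paths and two are stars, as unrooted trees. In a path, fixing an end yields two loops and a pendant edge, and fixing a middle vertex yields the bouquet with a subdivided loop. In a star, fixing the center yields the theta, and fixing a leaf yields two loops and a pendant edge. The weights are $8(3\cdot2+2\cdot3)=16\cdot6$, $8\cdot3\cdot2=16\cdot3$ and $8\cdot2=16\cdot1$. Formula (4) gives $6+3+1$ maps of these kinds, in agreement with $2^{n+1}=16$ copies.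

All $\sigma$ have the same number of cycles, so signs may be forgotten: the graph of $\mathbf U_{n,g}$ has the law of $G=T/\sigma$, with $T$ a uniform plane tree and $\sigma$ independent of $T$ and uniform among permutations of the $N$ vertices with odd cycles and $N-2g$ cycles. Given its cycle type, $\sigma$ is a uniformly random labelling. For vertices $x,y$ of $T$, $d_G(x,y)$ denotes the distance of their classes.

Let $k_i$ be the number of $(2i+1)$-cycles. Counting cycles gives $\sum_i ik_i=g$. So at most $\sum(2i+1)k_i\le3g=o(N)$ vertices of $T$ are not fixed, and at most $g$ vertices of $G$ come from nontrivial cycles. Conditioned on being a fixed vertex, a uniform vertex of $T$ and a uniform vertex of $G$ have the same law. Hence the class of a uniform vertex of $T$ and a uniform vertex of $G$ are within $o(1)$ in total variation.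

**Lemma 6.2.** Let $W=\sum_c|c|(|c|-1)$, summed over the cycles of $\sigma$. There is a deterministic $\omega=\omega_g\to0$ such that whp $W\le(6+\omega)g$ and $(1-\omega)g\le k_1\le g$. We then say that the type is *typical*.

*Proof.* The point is that almost all nontrivial cycles are $3$-cycles; we compare $Ek_i$ with moments of $k_1\le g$. Let $P_h(l)$ be the number of permutations of $l$ points with odd cycles and $l-2h$ cycles. With $k\le h$ nontrivial cycles, these cover $2h+k$ points, so $P_h(l)=\sum_{k\le h}(l)_{2h+k}b_{h,k}$ with $b_{h,k}\ge0$ independent of $l$. Choosing one $(2i+1)$-cycle, or an ordered $i$-tuple of distinct $3$-cycles,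
$$P_g(N)Ek_i=\tfrac{(N)_{2i+1}}{2i+1}P_{g-i}(N-2i-1),\qquad P_g(N)E(k_1)_i=\tfrac{(N)_{3i}}{3^i}P_{g-i}(N-3i).$$
Let $i\ge2$, $l=N-2i-1$, $b=i-1$, so $l-b=N-3i$. For $r\le3(g-i)$, writing $(l)_{r+b}$ in two ways,
$$\frac{(l)_r}{(l-b)_r}=\frac{(l)_b}{(l-r)_b}\le\Big(\frac l{l-r-b}\Big)^b\le\Big(\frac N{N-3g}\Big)^{i-1}.$$
Applied to each term of $P_{g-i}$, this gives $P_{g-i}(N-2i-1)\le(\frac N{N-3g})^{i-1}P_{g-i}(N-3i)$. Also $(N)_{3i}/(N)_{2i+1}\ge(N-3g)^{i-1}$ and $E(k_1)_i\le g^i$. Hence
$$Ek_i\le\frac{3^ig^i}{2i+1}\Big(\frac N{(N-3g)^2}\Big)^{i-1}\le g\,x^{i-1},\qquad x=\frac{3gN}{(N-3g)^2}\to0 .$$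
So $E\sum_{i\ge2}2i(2i+1)k_i=o(g)$, and by Markov this sum is at most $\omega g$ whp for a suitable $\omega\to0$. Then $W=6k_1+\sum_{i\ge2}2i(2i+1)k_i\le(6+\omega)g$ and $k_1=g-\sum_{i\ge2}ik_i\ge(1-\omega)g$. $\square$

**Lemma 6.3.** Let $N_a$ be the number of ordered pairs of vertices of $T$ at $T$-distance $a$, and $B(x,r)$ the ball in $T$. Let $1\le r\le\sqrt n$, $f:\{1,\dots,r\}\to[0,1]$, $\Sigma_f=\sum_af(a)N_a$, $\mu_f=2N\sum_aaf(a)$.
(i) $E\sum_x|B(x,r)|^j\le Cr^{2j}N$ for $j=2,3$; this holds for all $r\ge1$.
(ii) $(1-r^2/n)\mu_f\le E\Sigma_f\le\mu_f$ and $E\Sigma_f^2\le\mu_f^2+Cr^6N$.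

*Proof.* **Step 1: the basic count.** Let $S$ be a plane tree with $s\ge1$ edges and labelled vertices, the labels including all leaves (so $S$ has no nontrivial automorphism: one fixing a leaf fixes its only corner). The rooted plane trees with $n$ edges and labelled vertices spanning a copy of $S$ are obtained by planting in the $2s$ corners and then choosing a root corner. There are $2nF(2s,n-s)=2s\binom{2n}{n-s}$ of them. After division by $\mathrm{Cat}(n)$,
$$\text{expected number of copies of }S=2sN\binom{2n}{n-s}\Big/\binom{2n}n\le2sN .\tag{6}$$

**Step 2: proof of (i).** Count $(T;x_0,\dots,x_j)$ with $d(x_0,x_i)\le r$, adding points one by one. If the current span has $s'$ edges, the new point is one of its $s'+1$ vertices, or it is attached by a path of length in $[1,r]$ at one of $\max(1,2s')$ corners. The first added point has at most $2r$ possibilities and each later one at most $Cr^2$. So there are at most $2r(Cr^2)^{j-1}$ shapes, each with $s\le jr$ edges. By (6) the total is at most $Cr^{2j}N$; the shape with $s=0$ contributes $N$.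

**Step 3: the mean.** For a path with $a$ edges, $EN_a=2aN\binom{2n}{n-a}/\binom{2n}n$. The quotient is $\prod_{i=1}^a\frac{n-i+1}{n+i}\ge1-\sum_{i\le a}\frac{2i-1}{n+i}\ge1-a^2/n$.

**Step 4: the second moment.** Consider two paths of lengths $a,a'$. If they are disjoint, they are joined by a path of length $b\ge1$ attached at one of $2a$ and one of $2a'$ corners. With $s=a+a'+b$, (6) and (2), the expected number is at most
$$\frac{4aa'}{\mathrm{Cat}(n)}\sum_{s\ge1}2s\binom{2n}{n-s}=4aa'nN\le(2aN)(2a'N).$$
Weighted by $f(a)f(a')$ and summed this is at most $\mu_f^2$. If they intersect, all four endpoints are within $2r$ of the first one, and (i) with $j=3$ bounds the expected number over all $a,a'\le r$ by $Cr^6N$. $\square$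

## 7. A first moment bound for typical distances

A path in $G$ is a chain of tree paths joined by jumps inside cycles. We count the chains of total length at most $r$, with an exponential weight that makes the count factor.

**Proposition 7.1.** For $\varepsilon\in(0,\frac12)$, $P\big(d(V,V')\le(1-\varepsilon)L\log g\big)\to0$ for independent uniform vertices $V,V'$ of $\mathbf U_{n,g}$.

*Proof.* **Step 1: one segment.** Let $r=\lfloor(1-\varepsilon)L\log g\rfloor$, $s=(1+\varepsilon)/L$ and $\Gamma_*=\sum_{a=1}^rN_ae^{-sa}$. With $f(a)=e^{-sa}$,
$$\mu_f=2N\sum_{a\le r}ae^{-sa}\le\frac{2N}{4\sinh^2(s/2)}\le\frac{2N}{s^2},$$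
and $\mu_f\ge cNL^2$ (keep $a\le L$). Lemma 6.3 applies since $r\le\sqrt n$, and gives
$$\frac{\operatorname{Var}\Gamma_*}{\mu_f^2}\le\frac{2r^2}n+\frac{Cr^6N}{\mu_f^2}\le\frac{2r^2}n+\frac{CL^2\log^6g}N\to0 .$$
So $\Gamma_*\le(1+\varepsilon)2N/s^2$ whp.

**Step 2: chains.** Let $d_G(x,y)\le r$ and take a shortest path in $G$; its edges are edges of $T$ and it visits distinct classes. Cut it at each class where the arriving and the leaving $T$-edge do not share the vertex of $T$, and insert segments of length $0$ at $x$ or $y$ if the path does not start or end at these vertices themselves. This gives $k\ge0$ and pairs $(x_i,y_i)_{0\le i\le k}$ with $x_0=x$, $y_k=y$, $\sum_id_T(x_i,y_i)\le r$, and $y_{i-1}\ne x_i$ in a common cycle $\mathbf c_i$. The cycles $\mathbf c_1,\dots,\mathbf c_k$ are distinct since the classes are. Thus $y_0,x_1,y_1,\dots,x_k$ are $2k$ distinct vertices, $k\le g$, and $x_i\ne y_i$ for $0<i<k$, because these lie in different cycles.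

**Step 3: probability of a chain.** Given $T$ and a typical type, given vertices satisfy the cycle conditions with probability at most $W^k/(N)_{2k}$ (sum over the cycles $\mathbf c_i$ and the places in them), hence at most $\rho^k$ with $\rho=\frac{(6+\omega)g}{(N-2g)^2}$.

**Step 4: sum.** Let $Q$ be the number of such chains, over all $x,y$. Use $1[\sum a_i\le r]\le e^{sr-s\sum a_i}$ and drop the distinctness. Then the sum over vertices factors: the first and last segments may have length $0$ and contribute $N+\Gamma_*$ each, and the inner ones contribute $\Gamma_*$. When $\Gamma_*\le(1+\varepsilon)2N/s^2$,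
$$E[Q\mid T,\text{type}]\le e^{sr}\Big[(N+\Gamma_*)+(N+\Gamma_*)^2\rho\sum_{j\ge0}(\rho\Gamma_*)^j\Big].$$
Now
$$\rho\Gamma_*\le(1+o(1))\frac{6g}{N^2}\cdot\frac{(1+\varepsilon)2NL^2}{(1+\varepsilon)^2}=(1+o(1))\frac{12gL^2}{N(1+\varepsilon)}\le\frac{1+o(1)}{1+\varepsilon},$$
which stays below $1$. This is what fixes the constant: the series converges because $sL>1$. Further $N+\Gamma_*\le CNL^2$ and $(N+\Gamma_*)^2\rho\le CgL^4\le CNL^2$. Since $e^{sr}\le g^{1-\varepsilon^2}$,
$$E[Q\mid T,\text{type}]\le C_\varepsilon g^{1-\varepsilon^2}NL^2\le C_\varepsilon N^2g^{-\varepsilon^2}.$$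
Each pair $(x,y)$ with $d_G(x,y)\le r$ contributes at least $1$ to $Q$. So the fraction of pairs of vertices of $T$ at $G$-distance at most $r$ tends to $0$ in probability. The total variation remark in Section 6 passes from vertices of $T$ to vertices of $G$. $\square$

## 8. Exchangeability puts tall trees at typical places

Return to the core and forest of Section 4. Fix $\varepsilon\in(0,\frac1{10})$, let $h$ and $\mathcal I$ be as in Lemma 5.1, and let $V_1,V_2$ be independent uniform vertices of $\mathbf U$.

**Step 1: $V_1,V_2$ lie low, in different trees.** The core has at most $m=o(n)$ vertices, so whp both are non-core; let $I_1,I_2$ be the indices of their trees. Put $h_1=\lceil\varepsilon L\log g\rceil$. By (5) and (2), the expected number of forest vertices of height at least $h_1$ is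
$$\sum_{h'\ge h_1}2(m+h')R_{h'}=(n+m+h_1)R_{h_1}\le Cne^{-2mh_1/n}=o(n),$$
since $2mh_1/n\ge c\varepsilon\log g$. So whp $V_1,V_2$ have height at most $\varepsilon L\log g$ in their trees. If moreover $I_1=I_2$, then $d(V_1,V_2)\le2\varepsilon L\log g$, which has probability $o(1)$ by Proposition 7.1. Hence $P(V_1,V_2\text{ non-core},\,I_1\ne I_2)\to1$.

**Step 2: core distances between uniform corners.** Given $(m,\mathcal C)$, the probability that $V_1,V_2$ are non-core with $(I_1,I_2)=(i,j)$ is $E[e_ie_j\mid m]/(N-2g)^2$, where $e_i$ is the number of edges of $\tau_i$. By exchangeability this is the same for all $i\ne j$. So the event $\{V_1,V_2\text{ non-core},I_1\ne I_2\}$ has conditional probability $\varpi(m)$ given $(m,\mathcal C)$, with $E\varpi(m)\to1$, and on it $(I_1,I_2)$ is a uniform ordered pair of distinct indices. Let $\psi(\mathcal C)$ be the proportion of ordered pairs $i\ne j$ with $d(c_i,c_j)\le(1-3\varepsilon)L\log g$. This is a function of $\mathcal C$, since dangling trees create no shortcuts. As $d(V_1,V_2)$ is at most $d(c_{I_1},c_{I_2})$ plus the two heights,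
$$E[\varpi\psi]\le P\big(d(V_1,V_2)\le(1-\varepsilon)L\log g\big)+o(1)\to0,$$
and so $E\psi\le E[\varpi\psi]+E[1-\varpi]\to0$.

**Step 3: lower bound in (a).** By Lemma 5.1, $|\mathcal I|\ge2$ whp. Let $(J_1,J_2)$ be a uniform ordered pair of distinct elements of $\mathcal I$. The set $\mathcal I$ depends on the forest only. By exchangeability, given $\mathcal C$ and $|\mathcal I|\ge2$, the pair is a uniform pair of distinct indices. So the probability that $|\mathcal I|\ge2$ and $d(c_{J_1},c_{J_2})\le(1-3\varepsilon)L\log g$ is at most $E\psi\to0$. Vertices at height $h$ in $\tau_{J_1},\tau_{J_2}$ are therefore whp at distance at least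
$$2h+(1-3\varepsilon)L\log g\ge(3-6\varepsilon)L\log g .$$

**Step 4: lower bound in (c).** On the event that $V_1$ is non-core and $|\mathcal I|\ge2$, choose $J$ uniform in $\mathcal I\setminus\{I_1\}$. By exchangeability $(I_1,J)$ is again a uniform pair of distinct indices given $\mathcal C$. So whp $\max_yd(V_1,y)\ge h+d(c_{I_1},c_J)\ge(2-5\varepsilon)L\log g$.

**Step 5: lower bound in (b).** This is Proposition 7.1.

## 9. Growing balls through triples, and where the simple argument stops

For the upper bounds, fix $\varepsilon\in(0,\frac1{10})$ and $\eta\in(0,1)$ and condition on a typical cycle type.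

**Definition (marks).** Let $\mathcal M$ be the set of vertices of $T$ in $3$-cycles of $\sigma$, $M=|\mathcal M|=3k_1\in[3(1-\omega)g,3g]$, and $p=M/N$, so that $\sqrt p=(1+o(1))/(2L)$. Given $T$, $\mathcal M$ is a uniform $M$-subset of $V(T)$; given $(T,\mathcal M)$ the partition of $\mathcal M$ into triples is uniform.

We ignore the other cycles; this only increases distances. So $d_G$ now refers to $T$ with each triple merged.

The natural approach is to grow the ball around a vertex. It will turn out that a mark has on average about $\tau^2/4$ other marks within tree distance $\tau L$. Reaching a mark gives two partners for free, so each reached mark produces new marks with mean density $\tau\,d\tau$ in the rescaled distance. Since $\int_0^\infty\tau e^{-s\tau}d\tau=s^{-2}$ equals $1$ at $s=1$, the reached set should grow like $e^{\tau}$ at distance $\tau L$. It has $\sqrt g$ marks at distance about $\frac12L\log g$, and two sets of a little more than $\sqrt g$ marks out of $M\le3g$ share a triple. This predicts distance $L\log g$.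

For two typical vertices this works, but it breaks down for all vertices at once, in four places.

1. *The start.* Follow the $h$ nearest ancestors of a vertex. On each of the two sides of each ancestor hangs a tree containing a mark with probability about $\sqrt p\approx\frac1{2L}$. So with probability about $e^{-h/L}$ these $2h$ trees contain none, which for $h=xL\log g$ is $g^{-x}$. There are about $N/L^2\approx12g$ essentially different places, so distance about $L\log g$ must be spent before growth begins.
2. *Too many vertices.* The bound $N\cdot g^{-1-c}$ need not tend to $0$, because $N/g$ may grow as fast as we like. We shall examine only about $N/L^2$ vertices.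
3. *Constant failure probability.* Growth from one mark can fail with a small but constant probability. We need failure probability below $g^{-7}$, so we start from $K\asymp\log g$ marks.
4. *Too many starting sets.* The number of vertices is not polynomial in $g$. But the sets of $K$ nearest marks number only $O(g^3)$.

## 10. Marks along a spine

**Definition (spine trees).** For $y\in V(T)$ of height at least $h$ let $w_0,\dots,w_{h-1}$ be its $h$ nearest ancestors from top to bottom ($w_0$ at distance $h$ from $y$, $w_{h-1}$ the parent of $y$). Let $A_i$ (resp. $B_i$) be the plane tree consisting of $w_i$ and the subtrees of the children of $w_i$ to the left (resp. right) of the ancestral line of $y$. A marked tree with $e$ edges is a *good tree* if $2e+1\le b$, its height is at most $t$, and some non-root vertex is marked. $Y(y)$ is the number of good trees among the $2h$ trees $A_i,B_i$.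

*Example.* Let the root $w$ have children $x_1,y,x_3$, let $x_1$ have one child, and let $x_3$ be the only mark. With $h=1$, $A_0$ is a path with two edges and code $+{+}-{-}-$, and $B_0$ has one edge and code $+{-}-$. With $b=3,t=1$, only $B_0$ is good, so $Y(y)=1$.

Let $P^*$ be the law under which contours are independent simple random walks stopped at their hitting time $\mathcal T$ of $-1$, with i.i.d. Bernoulli($p$) marks, and $\theta=P^*(\text{good})$. We consider three events $\mathcal E_y$, with a weight $\pi^*$ for each: (i) no condition, $\pi^*=1$; (ii) $y\in\mathcal M$, $\pi^*=p$; (iii) the subtree $T_y$ of descendants of $y$ has height at least $\ell$, $\pi^*=\frac1{\ell+1}+Cn^{-1/2}$.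

**Lemma 10.1.** In each case
$$E\#\{y:\mathrm{ht}(y)\ge h,\ \mathcal E_y,\ Y(y)<\kappa'\}\le CN\pi^*\Big[P(\mathrm{Bin}(2h,\theta)<\kappa')+e^{Chb^{-1/2}-n/(4b)}\Big].$$
The constants do not depend on $h,b,t,\kappa',\ell$.

*Proof.* **Step 1: decompose $(T,y)$.** The pair $(T,y)$ corresponds bijectively to an outer tree with distinguished leaf $w_0$ ($q$ edges; a single vertex if $q=0$), the $2h$ trees $A_i,B_i$, and $T_y$, with $q+h+\sum e=n$, the sum being over the $2h+1$ trees. The number $\beta'_q$ of outer trees is $\beta_0'=1$ and, for $q\ge1$, splitting by the height $j$ of the leaf and using (2),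
$$\beta'_q=\sum_{j\ge1}F(2j,q-j)=\frac1{2q}\sum_{j\ge1}2j\binom{2q}{q-j}=\frac12\binom{2q}q .$$
So $\beta'_q4^{-q}\le P(X_{2q}=0)$ for all $q\ge0$.

**Step 2: explore only part of it.** First explore $T_y$: in case (ii) reveal the mark of $y$; in case (iii) reveal the contour of $T_y$ until level $\ell$ or $-1$ is reached or $\lfloor n/8\rfloor$ steps are revealed. Let $\mathcal E'$ be: no condition in (i); $y$ marked in (ii); the exploration did not end at $-1$ in (iii). Then $\mathcal E_y$ implies $\mathcal E'$, and $P^*(\mathcal E')\le\pi^*$; in case (iii) this is gambler's ruin plus $P(\mathcal T>\lfloor n/8\rfloor)\le Cn^{-1/2}$. If $\mathcal E'$ holds, reveal for each of the $2h$ trees in turn the first $\min(2e+1,b)$ contour steps and the marks of the visited non-root vertices, but stop everything when $\lceil n/4\rceil$ steps have been revealed in these trees; this is called overflow. These steps decide whether a tree is good, since a tree with $2e+1\le b$ is entirely seen. Call the revealed information $\zeta$ *bad* if $\mathcal E'$ holds and there is overflow or there are fewer than $\kappa'$ good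 trees. Each $y$ counted on the left yields a bad $\zeta$. The number $|\zeta|$ of revealed steps is at most $n/2$.

**Step 3: count the completions of a bad $\zeta$.** Let the unfinished trees, including the untouched ones, be at levels $l_i\ge0$, and let $f=\sum(l_i+1)$. Since $T_y$ is unfinished when $\mathcal E'$ holds, $f\ge1$. The codes of the $2h+1$ trees have $2(n-q-h)+2h+1=2n-2q+1$ steps in total. So the unrevealed steps, concatenated, form a first-passage path to $-f$ of length $2n+1-2q-|\zeta|$. With $\mathcal T_{-f}$ the hitting time of $-f$,
$$\#\text{completions}=\sum_q\beta'_q2^{2n+1-2q-|\zeta|}P(\mathcal T_{-f}=2n+1-|\zeta|-2q)\le2^{2n+1-|\zeta|}P(X_{2n+1-|\zeta|}=-f),$$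
by Step 1 and the strong Markov property (a walk at $-f$ at the final time first hits $-f$ and then returns). The last probability is at most $Cn^{-1/2}$, so there are at most $C4^n2^{-|\zeta|}n^{-1/2}$ completions.

**Step 4: marks.** Suppose $z$ vertices have their status revealed, $z_1$ of them marked. They are distinct vertices of $T$, because only non-root vertices of the $A_i,B_i$, and possibly $y$, are looked at. Here $z\le|\zeta|+1\le3N/4$. Given $T$, the pattern has probability
$$\frac{\binom{N-z}{M-z_1}}{\binom NM}=p^{z_1}(1-p)^{z-z_1}\frac{P(\mathrm{Bin}(N-z,p)=M-z_1)}{P(\mathrm{Bin}(N,p)=M)}\le Cp^{z_1}(1-p)^{z-z_1},$$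
by the two binomial estimates of Section 3, with $N-z\ge N/4$ and $M=Np$.

**Step 5: compare with $P^*$.** Under $P^*$ the information $\zeta$ has probability $2^{-|\zeta|}p^{z_1}(1-p)^{z-z_1}$. Summing over bad $\zeta$ and dividing by $\mathrm{Cat}(n)\ge c4^nn^{-3/2}$, the expectation in the lemma is at most $Cn\,P^*(\zeta\text{ bad})$.

**Step 6: bound $P^*(\zeta\text{ bad})$.** Under $P^*$ the exploration of $T_y$ is independent of the $2h$ trees, so a factor $P^*(\mathcal E')\le\pi^*$ comes out. The number of good trees is $\mathrm{Bin}(2h,\theta)$. For overflow, $e^x\le1+2x$ on $[0,1]$ and $E^*\min(\mathcal T,b)\le C\sqrt b$ give $E^*e^{\min(\mathcal T,b)/b}\le1+Cb^{-1/2}$. By the exponential Markov inequality $P^*\big(\sum_{i\le2h}\min(\mathcal T^{(i)},b)\ge n/4\big)\le e^{Chb^{-1/2}-n/(4b)}$. $\square$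

**The value of $\theta$.** Under $P^*$ the numbers of children are geometric with weights $2^{-k-1}$. So $v=P^*(\text{no marked non-root vertex})$ satisfies $v=\sum_k2^{-k-1}((1-p)v)^k=\frac1{2-(1-p)v}$, that is, $(1-p)v^2-2v+1=0$. The root in $[0,1]$ is $v=\frac1{1+\sqrt p}$. A tree has height greater than $t$ with probability $\frac1{t+2}$. Take $b=\lceil A_0^2L^2\rceil$ and $t=\lceil A_0L\rceil$. Then
$$\theta\ge\frac{\sqrt p}{1+\sqrt p}-P(\mathcal T>b)-\frac1{t+2}\ge\frac1{2L}\Big(1-o(1)-\frac C{A_0}\Big)\ge\frac{1-\varepsilon}{2L}\tag{7}$$
for $A_0=A_0(\varepsilon)$ large, which we fix. Then $n/(4b)\ge cg$.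

## 11. Four properties of the tree with its marks

**(P1)** There is $\kappa=\kappa(\varepsilon)>0$ such that whp every vertex of $T$ has at least $K:=\lceil\kappa\log g\rceil$ marks within $T$-distance $r_0:=(1+4\varepsilon)L\log g$.

*Proof.* **Step 1: the binomial tail.** Let $h=\lceil(1+3\varepsilon)L\log g\rceil$ and $\ell=\lceil\varepsilon L\rceil$. By (7), $2h\theta\ge(1+3\varepsilon)(1-\varepsilon)\log g\ge(1+\varepsilon)\log g$. Choose $\lambda$ with $(1+\varepsilon)(1-e^{-\lambda})\ge1+\frac\varepsilon2$ and put $\kappa=\varepsilon/(4\lambda)$. By (3),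
$$P(\mathrm{Bin}(2h,\theta)<K)\le P(\mathrm{Bin}(2h,\theta)\le\kappa\log g)\le g^{\varepsilon/4-1-\varepsilon/2}=g^{-1-\varepsilon/4}.$$
The second term in Lemma 10.1 is at most $e^{C\log g-cg}\le g^{-2}$.

**Step 2: look at few vertices.** This deals with item 2 of Section 9. Use case (iii), where $\pi^*\le C_\varepsilon/\ell$, and average over the residues of $\mathrm{ht}(y)$ modulo $\ell$: there is a deterministic $u$ with
$$E\#\{y:\mathrm{ht}(y)\equiv u\ (\mathrm{mod}\ \ell),\ \mathrm{ht}(y)\ge h,\ \mathcal E_y,\ Y(y)<K\}\le\frac1\ell CN\frac{C_\varepsilon}\ell\big(g^{-1-\varepsilon/4}+g^{-2}\big)\le C_\varepsilon g^{-\varepsilon/4}\to0,$$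
since $N/\ell^2\le C_\varepsilon g$. If $\mathrm{ht}(x)\ge h+2\ell$, then $x$ has an ancestor $y$ with $\mathrm{ht}(y)\equiv u$ and $\ell\le\mathrm{ht}(x)-\mathrm{ht}(y)<2\ell$. So $\mathrm{ht}(y)\ge h$ and $T_y$ has height at least $\ell$. Whp $Y(y)\ge K$ for all these $y$. The good trees have disjoint sets of non-root vertices, so there are $K$ distinct marks within $2\ell+h+t\le r_0$ of $x$. Call $x$ *deficient* if it violates the property in (P1). We have shown that whp no $x$ of height at least $h+2\ell$ is deficient.

**Step 3: re-root to reach the other $x$.** Deficiency does not depend on the root, and re-rooting at a uniform corner preserves the law of $(T,\mathcal M)$. Let $\mathcal D$ be the event that some $x$ has more than half of the $2n$ corners at distance less than $h+2\ell$. Off $\mathcal D$, a given deficient $x$ has height at least $h+2\ell$ after re-rooting with probability at least $\frac12$. So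
$$P(\text{some deficient }x)\le P(\mathcal D)+2P(\text{some deficient }x\text{ of height}\ge h+2\ell).$$
On $\mathcal D$ two independent uniform corners are within $r_2:=2(h+2\ell)$ with probability at least $\frac14$. Hence $P(\mathcal D)\le4P(\text{a uniform corner has height}\le r_2)$. The expected number of vertices at height $a$ is $F(2a+1,n-a)/\mathrm{Cat}(n)\le2a+1$. A vertex has at most one corner more than it has children, so the expected number of corners at height $a$ is at most $(2a+1)+(2a+3)$. Summing over $a\le r_2$ and dividing by $2n$, $P(\mathcal D)\le4(r_2+2)^2/n=O(\log^2g/g)\to0$. $\square$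

**Neighborhoods.** For $A>0$ and $w\in\mathcal M$ let $N_A(w)=\{u\in\mathcal M\setminus\{w\}:d_T(u,w)\le AL\}$, $X^A_w=|N_A(w)|$, and $\nu(\tau)=\#\{(v,w)\in\mathcal M^2:v\ne w,\ d_T(v,w)\le\tau L\}$. Let $D_r=\sum_{1\le a\le r}N_a$.

**Claim 11.1.** $\nu(\tau)/M\to\tau^2/4$ in probability for fixed $\tau>0$.

*Proof.* Let $r=\lfloor\tau L\rfloor$. By Lemma 6.3 with $f=1$ (so $\mu_f=Nr(r+1)$), $E\nu=\frac{(M)_2}{(N)_2}ED_r\sim p^2\tau^2L^2N\sim\frac34\tau^2g$. For the second moment, split pairs of ordered pairs into those with four, three or two distinct vertices: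
$$E\nu^2\le p^4ED_r^2+4p^3E\sum_x|B(x,r)|^2+2p^2ED_r=(1+o(1))(E\nu)^2+O(g),$$
since $p=O(L^{-2})$ makes $p^4r^6N$, $p^3r^4N$ and $p^2r^2N$ all $O(N/L^2)=O(g)$. Chebyshev and $M\sim3g$ finish. $\square$

Similarly $E\sum_w(X^A_w)^2\le p^3E\sum_x|B(x,AL)|^2+p^2ED_{\lfloor AL\rfloor}\le C_Ag$, so
$$\sum_w(X^A_w)^2\le C_{A,\eta}M\quad\text{with probability}\ge1-\eta/2.\tag{8}$$

**Definition (good marks).** A mark $w$ is *$(A,D')$-good* if $X^A_w\le D'$ and $X^A_u\le D'$ for all $u\in N_A(w)$.

*Example.* On a path with marks at $0,1,2,10$ and $AL=1$, the values of $X$ are $1,2,1,0$. With $D'=1$ only the mark at $10$ is good: the mark at $1$ has too many neighbors, which spoils $0$ and $2$ as well.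

Every non-good $w$ has $X_w>D'$ or a neighbor $u$ with $X_u>D'$. So on (8) the number of non-good marks is at most $\sum_{u:X_u>D'}(1+X_u)\le2C_{A,\eta}M/D'$. By Cauchy–Schwarz $\sum_{w\text{ non-good}}X_w\le C_{A,\eta}M\sqrt{2/D'}$. Moreover, for any $v\in\mathcal M$,
$$\#\{w\ \text{good}:v\in\{w\}\cup N_A(w)\}\le1+D'.\tag{9}$$
Indeed, if $v\in N_A(w)$ for some good $w$, then $X^A_v\le D'$, and all $w$ counted lie in $\{v\}\cup N_A(v)$; otherwise only $w=v$ can be counted.

**Choice of $A$, $\vartheta$, $\xi$.** Let $s=1-\varepsilon$. For $\vartheta>0$ and $A=J\vartheta$ put $\xi_\infty(j)=\frac12\big((j\vartheta)^2-((j-1)\vartheta)^2\big)$, $1\le j\le J$. As $\vartheta\to0$, $\sum_j\xi_\infty(j)e^{-sj\vartheta}\to\int_0^A\tau e^{-s\tau}d\tau$, and $\int_0^\infty\tau e^{-s\tau}d\tau=s^{-2}>1$. So we can fix $A,\vartheta$ and then $\zeta_0>0$ such that $\xi:=\xi_\infty-\zeta_0>0$ and $\varphi:=\sum_j\xi(j)e^{-sj\vartheta}>1$. For $w\in\mathcal M$ let $c_j(w)$ be the number of $u\in\mathcal M\setminus\{w\}$ with $d_T(w,u)\in((j-1)\vartheta L,j\vartheta L]$; such $u$ have *class $j$* relative to $w$. Classes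 $1,\dots,J$ partition $N_A(w)$.

**(P2)** For $D'=D'(\eta)$ large, with probability at least $1-\eta-o(1)$,
$$\xi_g(j):=\frac2M\sum_{w\ (A,D')\text{-good}}c_j(w)\ge\xi(j)\qquad(1\le j\le J).$$

*Proof.* Summed over all $w$, the quantity is $\frac2M\big(\nu(j\vartheta)-\nu((j-1)\vartheta)\big)\to\xi_\infty(j)$ by Claim 11.1. On (8), non-good $w$ contribute at most $\frac2M\sum_{\text{non-good}}X_w\le2C_{A,\eta}\sqrt{2/D'}\le\zeta_0/2$ for $D'$ large. $\square$

**Choice of $k$, $B$, $\Gamma$.** Let $\hat\xi(j)=\xi(j)e^{-sj\vartheta}/\varphi$, a probability with mean $\bar m$, and $\hat S_k$ its random walk. Then the convolution power is $\xi^{*k}(i)=\varphi^ke^{si\vartheta}P(\hat S_k=i)$. Fix $\delta_0>0$ with $\varphi e^{-2s\vartheta\delta_0}>1$, put $\hat b=\lfloor(\bar m+\delta_0)k\rfloor$ and $B=\hat b\vartheta$. By the law of large numbers, for $k$ large $P(|\hat S_k-\bar mk|\le\delta_0k)\ge\frac12$, so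
$$\sum_{i\le\hat b}\xi^{*k}(i)\ge\tfrac12\varphi^ke^{s\vartheta(\bar m-\delta_0)k}\ge\tfrac12(\varphi e^{-2s\vartheta\delta_0})^ke^{sB}\ge4e^{sB}.\tag{10}$$
Fix such a $k$, so large that $\Gamma:=e^{sB}\ge2$.

**(P3)** Let $p_0\in(0,e^{-16/\kappa}]$ and $D\in\mathbb N$ be given. There are $A_2,D_2'$ such that with probability at least $1-\eta-o(1)$ all but a fraction $p_0/8$ of the marks $w$ are *rich*: $(A_2,D_2')$-good with $X^{A_2}_w\ge D$.

*Proof.* Apply Lemma 10.1(ii) with $h=\lceil\lambda L\rceil$ and $\kappa'=D$. The expected number of marked $y$ of height at least $h$ with $Y(y)<D$ is at most $CM\big(P(\mathrm{Bin}(2h,\theta)<D)+e^{C\lambda-cg}\big)$. Since $2h\theta\ge(1-\varepsilon)\lambda$, (3) makes the binomial probability as small as we like for $\lambda$ large. The expected number of marked $y$ of height less than $h$ is at most $p\sum_{a<h}(2a+1)=ph^2=O(\lambda^2)=o(M)$. If $Y(y)\ge D$ there are $D$ other marks within $h+t\le A_2L$ of $y$, where $A_2:=\lambda+A_0+1$. By Markov, for $\lambda$ large, with probability at least $1-\eta/2-o(1)$ at most a fraction $p_0/16$ of the marks has $X^{A_2}_w<D$.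 By (8) for $A_2$, with $D_2'$ large, at most a fraction $p_0/16$ is not $(A_2,D_2')$-good with probability at least $1-\eta/2$. $\square$

**(P4)** There is $A_3=A_3(\eta)$ such that a uniform vertex of $T$ is within $A_3L$ of a mark with probability at least $1-\eta-o(1)$.

*Proof.* Use Lemma 10.1(i) with $\kappa'=1$, $h=\lceil\lambda L\rceil$. The expected number of $y$ of height at least $h$ with $Y(y)=0$ is at most $CN\big(P(\mathrm{Bin}(2h,\theta)=0)+e^{C\lambda-cg}\big)\le\eta N$ for $\lambda$ large, and the expected number of vertices of height less than $h$ is at most $h^2=o(N)$. If $Y(y)\ge1$, some mark is within $h+t\le(\lambda+A_0+1)L=:A_3L$. $\square$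

**Definition (seed sets).** For $x\in V(T)$ let $\Sigma(x)$ be the set of the $K$ first marks in the order given by $(d_T(x,\cdot),\text{fixed label})$, and $\mathfrak S=\{\Sigma(x):x\in V(T)\}$.

*Example.* On the path with marks $0,1,2,10$ and $K=1$, $\mathfrak S=\{\{0\},\{1\},\{2\},\{10\}\}$ however long the path is.

**Lemma 11.2.** $|\mathfrak S|\le CM^3\le Cg^3$.

*Proof.* The order of the marks depends only on the projection $\bar x$ of $x$ on the subtree spanned by $\mathcal M$, as $d_T(x,u)=d_T(x,\bar x)+d_T(\bar x,u)$ for $u\in\mathcal M$. The leaves of this subtree are marks, so it has at most $2M$ marks and branch vertices; removing them leaves at most $2M$ paths. As $\bar x$ moves along such a path, each $d_T(\bar x,u)$ changes by $+1$ at every step or by $-1$ at every step. So the comparison of two given marks, ties broken by label, changes at most once. Each path thus gives at most $1+M^2$ orders. Together with the at most $2M$ removed vertices this is at most $CM^3$. $\square$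

## 12. Revealing triples: one round of growth

Fix an environment $(T,\mathcal M)$ with typical type satisfying (P1), (P2), (P3); $p_0$, $D$, $A_2$, $D_2'$ are chosen in Section 13. Only the uniform partition of $\mathcal M$ into triples is random now. Constants depend on the parameters, not on the environment.

**Definition (history, query).** A history consists of $\mathsf R\subset\mathsf H\subset\mathcal M$: $\mathsf R$ is the union of the triples revealed so far, $\mathsf H$ contains all marks considered so far. We keep $|\mathsf H|\le g^{2/3}$ when running rounds and attempts. A *query* of $u\in\mathsf H\setminus\mathsf R$ reveals its triple $\{u,w^1,w^2\}$, randomly ordered. Then $u,w^1,w^2$ are put in $\mathsf R$ and $w^1,w^2$ in $\mathsf H$.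

For example, if the triples are $\{a,c,e\}$ and $\{b,d,f\}$, a query of $a$ reveals $(c,e)$ or $(e,c)$. After it neither $c$ nor $e$ can be queried. Partners of $u$ are at $G$-distance $0$ from $u$.

Given the history, $(w^1,w^2)$ is uniform among ordered pairs of distinct elements of $\mathcal M\setminus(\mathsf R\cup\{u\})$. Draw a fresh pair $(\hat w^1,\hat w^2)$ of i.i.d. uniform marks, independent of the history; use it as $(w^1,w^2)$ if it is admissible, and otherwise draw $(w^1,w^2)$ anew. The pairs differ with conditional probability at most $\frac{2(|\mathsf R|+1)}M+\frac1M=\frac{2|\mathsf R|+3}M$.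

**Definition (round).** Let $S\subset\mathsf H\setminus\mathsf R$, $|S|=\sigma\ge1$; "good" means $(A,D')$-good. Put $U_0=S$, all at position $0$. For $i=0,\dots,k-1$ treat the marks $u\in U_i$ one by one. If $u$ is already in $\mathsf R$, it is *lost*. Otherwise query $u$. With $\mathsf H$ denoting the set before the query, the query is *bad* if one of the following holds:

1. $(w^1,w^2)\ne(\hat w^1,\hat w^2)$;
2. some $\hat w^a\in\mathsf H$;
3. some $\hat w^a$ is good and $N_A(\hat w^a)\cap\mathsf H\ne\emptyset$;
4. for some $a\in\{1,2\}$, $\hat w^a$ is good and $\hat w^{3-a}\in\{\hat w^a\}\cup N_A(\hat w^a)$ (whether or not $\hat w^{3-a}$ is good);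
5. both are good and $\{\hat w^1\}\cup N_A(\hat w^1)$ meets $\{\hat w^2\}\cup N_A(\hat w^2)$.

If it is not bad, then for each good $w^a$ all marks of $N_A(w^a)$ are put into $\mathsf H$ and $U_{i+1}$, a mark of class $j$ getting position $\mathrm{pos}(u)+j$.

**Losses.** Suppose the query of $u$ is not bad. By 3 and 5, the marks put into $U_{i+1}$ are pairwise distinct and were not in $\mathsf H$ before. At the moment of insertion none of them is in $\mathsf R$: they are not in the old $\mathsf R\cup\{u\}\subset\mathsf H$ by 3, and they are not $w^1$ or $w^2$ by 4, because $w^a\notin N_A(w^a)$. Hence a mark of some $U_{i'}$ can enter $\mathsf R$ before its own treatment only as a partner in a later query. At that time it lies in $\mathsf H$, so that query is bad by 1 or 2. The same holds for the marks of $U_0=S\subset\mathsf H\setminus\mathsf R$. Thus every lost mark is a partner in a bad query, and at most two marks are lost per bad query.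

**Probability of a bad query.** Given the history, events 1–5 have conditional probabilities at most, respectively, $\frac{2|\mathsf R|+3}M$; $\frac{2|\mathsf H|}M$; $\frac{2(1+D')|\mathsf H|}M$ by (9); $\frac{2(1+D')}M$, as a good $\hat w^a$ has at most $D'$ neighbors and $\hat w^{3-a}$ is independent of it; and $\frac{(1+D')^2}M$, by (9) applied to each of the at most $1+D'$ elements of $\{\hat w^1\}\cup N_A(\hat w^1)$. The total is at most $\frac{C(|\mathsf H|+1)}M\le q:=Cg^{-1/3}$.

**Lemma 12.1.** There are $C_1,c_1,C_2>0$ such that for $g\ge g_0$, any history and any $S$ with $|\mathsf H|+C_2\sigma\le g^{2/3}$, with conditional probability at least $1-C_1e^{-c_1\sigma}$ the marks of $U_k\setminus\mathsf R$ of position at most $\hat b$ number at least $\lceil\Gamma\sigma\rceil$ at the end of the round. At most $C_2\sigma$ marks are added to $\mathsf H$. If all marks of $S$ are within $G$-distance $\varrho$ of some set, those of $U_k$ with position at most $\hat b$ are within $\varrho+BL$ of it, and all marks added to $\mathsf H$ are within $\varrho+kAL$.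

*Proof.* **Step 1: sizes and distances.** A query inserts at most $2D'$ marks, so $|U_i|\le(2D')^i\sigma$; there are at most $C\sigma$ queries and at most $C_2\sigma$ additions to $\mathsf H$. A mark of class $j$ relative to $w^a$ is within $j\vartheta L$ of $w^a$, which is at $G$-distance $0$ from $u$. So a mark of position $j$ is within $j\vartheta L$ of $S$; here $\hat b\vartheta L=BL$, and one generation costs at most $AL$.

**Step 2: few bad queries.** For fixed $\delta>0$, by successive conditioning the probability of at least $\delta\sigma$ bad queries is at most $\binom{\lfloor C\sigma\rfloor}{\lceil\delta\sigma\rceil}q^{\lceil\delta\sigma\rceil}\le(Cq/\delta)^{\delta\sigma}\le e^{-\sigma}$ for $g\ge g_0$. Otherwise at most $2\delta\sigma$ marks are lost.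

**Step 3: one generation.** For $u\in U_i$ let $\hat c_u(j)=\sum_a1[\hat w^a\text{ good}]\,c_j(\hat w^a)\in[0,2D']$, using a fresh pair also for lost $u$. Given the history at the start of generation $i$, the vectors $(\hat c_u(j))_j$, $u\in U_i$, are i.i.d. with mean $\xi_g(j)\ge\xi(j)$ by (P2). A non-bad query of $u$ produces exactly $\hat c_u(j)$ marks of class $j$. Each bad query or lost mark destroys at most $2D'$ of the marks counted by $\sum_u\hat c_u$, so at most $6D'\delta\sigma$ are destroyed. Let $U_i(j)$ be the marks of position $j$. Apply Hoeffding's inequality, with $|U_i|\le(2D')^k\sigma$, for each pair of a position and a class. Outside an event of probability at most $Ce^{-c\delta^2\sigma}+e^{-\sigma}$, for all $i<k$ and all $j$,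
$$|U_{i+1}(j)|\ge\sum_{j'}\xi(j')|U_i(j-j')|-J\delta\sigma-6D'\delta\sigma .$$

**Step 4: $k$ generations.** Since $|U_0(0)|=\sigma$, induction on $i$ gives $|U_k(j)|\ge\sigma(\xi^{*k}(j)-C\delta)$. The marks of $U_k$ are not queried in the round, and those lying in $\mathsf R$ at its end are partners in bad queries, so they number at most $2\delta\sigma$. By (10) at least $\sigma(4\Gamma-C\delta)\ge2\Gamma\sigma\ge\lceil\Gamma\sigma\rceil$ unrevealed marks of position at most $\hat b$ remain, for $\delta$ small. Fix such a $\delta$. $\square$

After a successful round keep $\lceil\Gamma\sigma\rceil$ of these marks as the new set $S$.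

## 13. Attempts, growth to $\sqrt g\log g$, and connection

**Order of choices.** The numbers $A,\vartheta,D',k,B,\Gamma,C_1,c_1$ are fixed. Put $p_0=\min(e^{-16/\kappa},\eta)$, then fix $D$ so large that $\sum_{i\ge0}C_1e^{-c_1D\Gamma^i}\le p_0/4$, and then $A_2,D_2'$ by (P3). Nothing chosen earlier depends on $D$ or $A_2$.

**Attempt from an unrevealed mark $u\in\mathsf H$.** Its purpose is to reach $\log^2g$ marks, with small constant failure probability. Query $u$. Suppose that $(w^1,w^2)=(\hat w^1,\hat w^2)$, that $\hat w^1$ is rich, that $(\{\hat w^1\}\cup N_{A_2}(\hat w^1))\cap\mathsf H=\emptyset$ with $\mathsf H$ before the query, and that $\hat w^2\notin\{\hat w^1\}\cup N_{A_2}(\hat w^1)$. Then put $N_{A_2}(w^1)$ in $\mathsf H$ and let $S$ consist of $D$ of its elements. They are all unrevealed: they were not in $\mathsf H$ and are not $w^1,w^2$. Then run rounds until $|S|\ge\log^2g$. If the conditions fail or a round fails, the attempt fails. By (P3), (9) for $(A_2,D_2')$, and Lemma 12.1, where the $i$-th round starts from at least $D\Gamma^i$ marks, the attempt fails with conditional probability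 at most $\frac{p_0}8+Cg^{-1/3}+\frac{p_0}4\le\frac{p_0}2$. The set sizes grow geometrically, so an attempt adds at most $C\log^2g$ marks to $\mathsf H$. It consists of $O(\log\log g)$ rounds, so all these marks are within $O(L\log\log g)$ of $u$.

**Growth.** From $|S|\ge\log^2g$ run rounds until $|S|\ge\sqrt g\log g$. This fails with probability at most $C\log g\,e^{-c_1\log^2g}$ and adds at most $C\sqrt g\log g$ marks to $\mathsf H$. As $\log\Gamma=sB$, it takes at most $1+\frac{\frac12\log g+\log\log g}{sB}$ rounds, each costing distance $BL$ for the set $S$. In total this is at most $(1+o(1))\frac{L\log g}{2(1-\varepsilon)}$, plus at most $kAL$ for marks inside a round. For $\varepsilon<\frac1{10}$, $\frac1{2(1-\varepsilon)}=\frac12+\frac\varepsilon2+\frac{\varepsilon^2}{2(1-\varepsilon)}<\frac12+\frac{3\varepsilon}5$. So, including the attempt, for $g$ large all marks added to $\mathsf H$ are within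
$$r_1:=\big(\tfrac12+\varepsilon\big)L\log g$$
of the starting mark.

**Lemma 13.1.** Let $\Sigma\in\mathfrak S$ and a history with $\Sigma\cap\mathsf H=\emptyset$, $|\mathsf H|\le\frac12g^{2/3}$ be given. Put $\Sigma$ into $\mathsf H$, make attempts successively from the marks of $\Sigma$ not yet revealed until one succeeds, then run the growth phase. With conditional probability at least $1-2g^{-8}$ we obtain a set $S$ of at least $\sqrt g\log g$ unrevealed marks. All marks added to $\mathsf H$ are within $r_1$ of $\Sigma$.

*Proof.* The additions to $\mathsf H$ number at most $K+CK\log^2g+C\sqrt g\log g\le\frac14g^{2/3}$, and hence $|\mathsf H|+C_2\sigma\le g^{2/3}$ at every round. *Seeds are rarely spoiled.* The attempts make at most $\log^4g$ queries, and each reveals another mark of $\Sigma$ as a partner with conditional probability at most $CK/g$. So at least $K/4$ queries do so with probability at most $\binom{\lfloor\log^4g\rfloor}{\lceil K/4\rceil}(CK/g)^{\lceil K/4\rceil}\le g^{-K/8}$. Otherwise fewer than $K/2$ seeds are skipped, and at least $\lceil K/2\rceil$ attempts are available. *Many attempts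 do not all fail.* The probability that the first $\lceil K/2\rceil$ attempts all take place and fail is at most $(p_0/2)^{K/2}\le e^{-\frac{\kappa\log g}2\cdot\frac{16}\kappa}=g^{-8}$. Adding $g^{-K/8}$, where $K\to\infty$, and the failure probability of growth gives at most $2g^{-8}$. $\square$

**Connection of two seed sets.** For $\Sigma,\Sigma'\in\mathfrak S$ write $d_G(\Sigma,\Sigma')$ for the minimal distance between an element of $\Sigma$ and one of $\Sigma'$. We show that
$$P\big(d_G(\Sigma,\Sigma')>2r_1\big)\le5g^{-8}.\tag{11}$$
Explore from $\Sigma$ with empty history, obtaining $\mathsf H$ and $S$. If $\Sigma'\cap\mathsf H\ne\emptyset$, then $d_G(\Sigma,\Sigma')\le r_1$. Otherwise explore from $\Sigma'$, continuing the same history, and obtain $S'$. Marks inserted in the second exploration were not in $\mathsf H\supset S$, so $S'\cap S=\emptyset$ and no mark of $S$ is queried in it. If a mark of $S$ gets revealed during the second exploration, it is the partner of a queried mark within $r_1$ of $\Sigma'$, so $d_G(\Sigma,\Sigma')\le2r_1$. Otherwise all marks of $S$ are unrevealed. Query them one after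 the other, skipping those revealed meanwhile, until a partner lies in $S'$. A query uses up at most three marks of $S$, so there are at least $|S|/3$ queries if there is no hit. As long as there is no hit, all of $S'$ is unrevealed, so each query hits with conditional probability at least $\frac{|S'|}M\ge\frac{\log g}{3\sqrt g}$. Hence no hit occurs with probability at most
$$\exp\Big(-\frac{\log g}{3\sqrt g}\cdot\frac{\sqrt g\log g}3\Big)=e^{-\log^2g/9}.$$
A hit gives $d_G(\Sigma,\Sigma')\le2r_1$. The requirement $|\mathsf H|\le g^{2/3}$ holds throughout both explorations. Adding the failure probabilities, $2g^{-8}+2g^{-8}+e^{-\log^2g/9}\le5g^{-8}$.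

## 14. The upper bounds 3, 2 and 1

**Upper bound in (a).** By Lemma 11.2 there are $O(g^6)$ pairs $(\Sigma,\Sigma')$, so by (11) whp every pair is within $2r_1$. By (P1) each vertex $x$ is within $r_0$ of *all* marks of $\Sigma(x)$, so it does not matter which elements of the seed sets are close. Hence with probability at least $1-3\eta-o(1)$, for all $x,y$,
$$d_G(x,y)\le2r_0+2r_1=(3+10\varepsilon)L\log g .$$
As $\eta,\varepsilon$ are arbitrary, together with Step 3 of Section 8 this proves (a).

**A single typical vertex.** Let $V$ be a uniform vertex of $T$, independent of the triples given $(T,\mathcal M)$. By (P4) its nearest mark $u$ (ties broken by label) is within $A_3L$ with probability at least $1-\eta-o(1)$. Put $u$ in the empty $\mathsf H$. A single attempt from $u$ followed by growth succeeds with probability at least $1-p_0\ge1-\eta$, and gives $S$ of size at least $\sqrt g\log g$ within $A_3L+r_1$ of $V$. A typical vertex does not pay $r_0$.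

**Upper bound in (c).** Given this success, continue the history from each $\Sigma'\in\mathfrak S$ separately, as in the connection step. If $\Sigma'\cap\mathsf H\ne\emptyset$, then $\Sigma'$ is within $r_1$ of $u$. The conditional failure probability is $O(g^{-8})$ for each of the $O(g^3)$ sets. So with probability at least $1-6\eta-o(1)$,
$$\max_yd_G(V,y)\le A_3L+2r_1+r_0\le(2+7\varepsilon)L\log g .$$

**Upper bound in (b).** Let $V'$ be a second independent uniform vertex and $u'$ its nearest mark, within $A_3L$ with probability at least $1-\eta-o(1)$. Let the second exploration be a single attempt from $u'$ followed by growth, and connect as before. If $u'\in\mathsf H$ already, then $d_G(V,V')\le2A_3L+r_1$. So with probability at least $1-8\eta-o(1)$,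
$$d_G(V,V')\le2A_3L+2r_1\le(1+3\varepsilon)L\log g .$$

Uniform vertices of $T$ may be replaced by uniform vertices of $G$ at total variation cost $o(1)$, by Section 6. With Steps 4 and 5 of Section 8, and since $\eta,\varepsilon$ are arbitrary, this proves (c) and (b), and Theorem 2.1 is proved. $\blacksquare$
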